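\title{Intersections of locally quasiconvex subgroups with torsion in hyperbolic groups}

\begin{abstract}
Let $G$ be a hyperbolic group. We prove that the rank of the intersection of two locally quasiconvex subgroups of $G$ is bounded in terms of $G$ and the ranks of the two subgroups, with no assumption on torsion. This answers a question posed by Lazarovich and Munro. We obtain a single bound for the sum of the ranks of the non-elementary intersections $H_1\cap gH_2g^{-1}$ over all double cosets $H_1gH_2$, assuming only that the subgroups of $H_i$ with a bounded number of generators are quasiconvex. The proof counts orbits of coarse branch points. To bound their number for a subgroup of given rank we fold and collapse actions on trees with finite edge stabilizers, and we control the number of edges by a von Neumann dimension estimate. An example shows that local quasiconvexity is needed for both subgroups.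
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a hyperbolic group, and $X$ is its Cayley graph with respect to a fixed finite generating set. The \emph{rank} of a group $H$, written $\operatorname{rank}(H)$, is the minimal number of elements needed to generate $H$. A set $Y$ of vertices of $X$ is \emph{$Q$-quasiconvex} if every geodesic of $X$ with endpoints in $Y$ lies in the closed $Q$-neighborhood of $Y$. A subgroup $H\le G$ is \emph{quasiconvex} if it is $Q$-quasiconvex for some $Q$; this does not depend on the generating set. It is \emph{locally quasiconvex} if every finitely generated subgroup of $H$ is quasiconvex in $G$.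

The intersection of two quasiconvex subgroups of $G$ is quasiconvex, hence finitely generated. How many generators does it need? A $Q$-quasiconvex subgroup is generated by its elements of length at most $2Q+1$, so there are finitely many such subgroups, and the rank of the intersection of two of them is bounded in terms of $Q$ and $G$. This says nothing in terms of ranks, because the rank does not control $Q$: in the free group on $x,y$ the geodesic from $1$ to $x^nyx^{-n}$ passes through $x^n$, which is at distance $n$ from the cyclic subgroup $\langle x^nyx^{-n}\rangle$. Nevertheless, in a free group the rank of $H_1\cap H_2$ is bounded in terms of the ranks of $H_1$ and $H_2$; we recall the short argument in Section~\ref{sec:free}. Every subgroup of a free group is locally quasiconvex, and this is the property under which such a bound extends to hyperbolic groups.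

\begin{theorem}[{\cite[Theorem~A]{LM}}]\label{thm:LM}
Let $G$ be a hyperbolic group. There exists $r=r(r_1,r_2,G)$ such that if $H_1,H_2\le G$ are locally quasiconvex, torsion-free subgroups of ranks $r_1,r_2$, then $\operatorname{rank}(H_1\cap H_2)\le r$.
\end{theorem}

The question that we address is posed in \cite{LM}: \emph{does Theorem~\ref{thm:LM} remain true when the subgroups have torsion?}

One expects a positive answer. Finite subgroups of $G$ have bounded order, and if $G$ has a torsion-free subgroup $G_0$ of finite index $d$, the torsion can be removed at bounded cost: the groups $H_i\cap G_0$ are torsion-free, locally quasiconvex and of rank at most $dr_i$, and their intersection has index at most $d$ in $H_1\cap H_2$. But the existence of $G_0$ is an extra assumption on $G$, and without it one has to deal with the torsion directly. We do so, and we do not use Theorem~\ref{thm:LM}.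

\begin{theorem}\label{thm:main}
For every hyperbolic group $G$ and all integers $r_1,r_2\ge0$ there is $r=r(r_1,r_2,G)$ such that if $H_1,H_2\le G$ are locally quasiconvex subgroups of ranks $r_1,r_2$, with or without torsion, then $\operatorname{rank}(H_1\cap H_2)\le r$.
\end{theorem}

The proof gives more. Call $H\le G$ \emph{$n$-locally quasiconvex} if every subgroup of $H$ generated by at most $n$ elements is quasiconvex in $G$; a locally quasiconvex subgroup is $n$-locally quasiconvex for every $n$. Call a group \emph{elementary} if it is finite or virtually cyclic. Let $M$ be a bound for the orders of the finite subgroups of $G$.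

\begin{theorem}\label{thm:strong}
There are a constant $C_G$ and functions $n(\cdot)$, $k(\cdot)$, depending only on $G$, with the following properties.
\begin{enumerate}
\item[(a)] If $H_i\le G$ is generated by $r_i$ elements and is $n(r_i)$-locally quasiconvex for $i=1,2$, then
\[
\sum_{H_1gH_2}\operatorname{rank}\big(H_1\cap gH_2g^{-1}\big)\le C_G\,k(r_1)\,k(r_2),
\]
where the sum is over the double cosets $H_1gH_2\subseteq G$ for which $H_1\cap gH_2g^{-1}$ is non-elementary. In particular the number of such double cosets is bounded in terms of $r_1,r_2,G$. For the remaining double cosets, $\operatorname{rank}(H_1\cap gH_2g^{-1})\le M+2$.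
\item[(b)] If $H_i\le G$ is generated by $r_i$ elements and is $n(r_i)$-locally quasiconvex for $i=1,\dots,l$, and $\bigcap_iH_i$ is non-elementary, then $\operatorname{rank}\big(\bigcap_iH_i\big)\le C_G\prod_ik(r_i)$.
\end{enumerate}
\end{theorem}

The sum in (a) makes sense because changing the representative $g$ of a double coset conjugates $H_1\cap gH_2g^{-1}$ by an element of $H_1$.

The hypothesis cannot be weakened to quasiconvexity, even for only one of the two subgroups and even without torsion.

\begin{proposition}\label{prop:example}
There are a torsion-free hyperbolic group $G$, a locally quasiconvex subgroup $H_2\le G$ of rank $2$, and quasiconvex subgroups $H^{(n)}\le G$ of bounded rank such that $\operatorname{rank}(H^{(n)}\cap H_2)\to\infty$.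
\end{proposition}

\section{The case of a free group, and the plan of the proof}\label{sec:free}

Let $F$ be a free group of rank $a\ge2$ and let $X$ be its Cayley tree with respect to a basis. For a subgroup $K\le F$ that is not cyclic, let $T_K\subseteq X$ be the union of the axes of the nontrivial elements of $K$. It is a $K$-invariant subtree (if the axes of $g$ and $h$ are disjoint, the axis of $gh$ contains the segment joining them), and all its vertices have valence at least $2$. Let $\operatorname{br}(K)$ be the set of vertices of valence at least $3$ in $T_K$, the \emph{branch points} of $K$. The graph $K\backslash T_K$ has fundamental group $K$. When it is finite, counting half-edges gives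
\begin{equation}\label{eq:euler}
\operatorname{rank}(K)-1=\#\{\text{edges}\}-\#\{\text{vertices}\}=\sum_{v}\Big(\frac{\operatorname{val}(v)}2-1\Big),
\end{equation}
and only the images of branch points contribute to the sum. Let $H_1,H_2\le F$ have ranks $r_1,r_2$, and suppose that $K=H_1\cap H_2$ is not cyclic. We bound the rank of $K$ in three steps.

\medskip\noindent\emph{Step 1: branch points of an intersection.} Since $T_K\subseteq T_{H_i}$, we have $\operatorname{br}(K)\subseteq\operatorname{br}(H_i)$. The resulting map
\[
K\backslash\operatorname{br}(K)\to\big(H_1\backslash\operatorname{br}(H_1)\big)\times\big(H_2\backslash\operatorname{br}(H_2)\big)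
\]
is injective: if $b'=h_1b=h_2b$ with $h_i\in H_i$, then $h_1=h_2\in K$, because $F$ acts freely on vertices.

\medskip\noindent\emph{Step 2: few branch points imply small rank.} Suppose that $K\backslash\operatorname{br}(K)$ is finite. Every edge of $K\backslash T_K$ lies on a closed reduced loop, the image of an axis. This loop contains a branch vertex, since otherwise it would be the whole graph and $K$ would be cyclic. So every edge lies on a finite arc of valence-$2$ vertices that starts at one of finitely many branch vertices, and the graph is finite. As valences are at most $2a$, \eqref{eq:euler} gives $\operatorname{rank}(K)-1\le(a-1)\,|K\backslash\operatorname{br}(K)|$.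

\medskip\noindent\emph{Step 3: small rank implies few branch points.} If $H$ has rank $r$, then $T_H$ lies in the union of the $H$-translates of the geodesics from $1$ to the generators, so $H\backslash T_H$ is finite. Each branch vertex contributes at least $\frac12$ to \eqref{eq:euler}, so $|H\backslash\operatorname{br}(H)|\le2(r-1)$.

\medskip
Together the three steps give $\operatorname{rank}(H_1\cap H_2)\le1+4(a-1)(r_1-1)(r_2-1)$.

We follow the same steps in a hyperbolic group $G$, with a coarse notion of branch point: a vertex of $X$ from which the subgroup goes to infinity in three different directions. Step~1 uses only that $G$ acts freely on the vertices of its Cayley graph, which is true with or without torsion. Step~2 needs a coarse connectedness argument, but no hypothesis on $K$. Both are carried out in Section~\ref{sec:branch}.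

Step~3 is the main part, since there is no tree $T_H$ to start from. In the free group one can build $H\backslash T_H$ from the generators. Take a rose with $r$ petals, mapped to $F\backslash X$ along the generators. If two edges leaving a vertex have images that begin with the same segment, \emph{fold} them along that segment; this keeps the Euler characteristic and lowers the total length. When no fold is left, the universal cover of the graph embeds in $X$, and branching occurs only at vertices of the graph. Three things go wrong in a hyperbolic group.

\begin{itemize}
\item \emph{Short edges.} A hyperbolic space looks like a tree only at scales much larger than $\delta$, so ``the two edges do not overlap'' has consequences only for long edges. Short edges have to be collapsed. Collapsing a short loop creates a vertex with a nontrivial stabilizer, which is realized in $G$ not by a point but by a whole subset, a \emph{piece}. The geometry works if the pieces are quasiconvex with a uniform constant. This is where local quasiconvexity enters.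
\item \emph{Torsion.} An element of finite order can move a long geodesic segment by a bounded amount, so an edge can overlap its own translate under the stabilizer of its endpoint (Example~\ref{ex:fold}). Folding the two creates an edge with a nontrivial finite stabilizer. We therefore work with actions on trees with finite edge stabilizers, weight the length of an edge $e$ by $1/|\Gamma_e|$, and replace the Euler characteristic by a weighted count $\beta$. The bound on $\beta$ in terms of the rank comes from von Neumann dimension.
\item \emph{Termination.} Each collapse makes the pieces larger, which worsens their quasiconvexity constant, which raises the threshold for ``long''. A complexity taking boundedly many values limits the number of rounds.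
\end{itemize}

Section~\ref{sec:models} defines the objects, which we call models, and bounds $\beta$. Section~\ref{sec:moves} describes the combinatorial moves on models, and Section~\ref{sec:fold} the fold. Section~\ref{sec:optimal} produces a model with boundedly many edges, all long and without overlaps, and Section~\ref{sec:near} shows that in such a model every branch point is close to a piece. Proposition~\ref{prop:example} is proved in Section~\ref{sec:example}.

\section{Hyperbolic geometry}\label{sec:prelim}

We regard $X$ as a geodesic metric space with edges of length $1$ and vertex set $G$, on which $G$ acts by left multiplication. We write $|g|=d(1,g)$, $B(s)=\{g\in G:|g|\le s\}$, and $N_s(Y)$ for the closed $s$-neighborhood of $Y$ in $X$. The \emph{Gromov product} of $x,z\in X$ at $y\in X$ is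
\[
(x|z)_y=\tfrac12\big(d(x,y)+d(y,z)-d(x,z)\big).
\]
In a tree it is the length of the common initial segment of the geodesics from $y$ to $x$ and from $y$ to $z$. From the definition,
\begin{equation}\label{eq:sum}
(y|z)_x+(x|z)_y=d(x,y).
\end{equation}
We fix an integer $\delta\ge1$ with the following two properties. First, for all $x,y,z,w\in X$,
\begin{equation}\label{eq:four}
(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta .
\end{equation}
Second, geodesic triangles are \emph{$\delta$-thin}: if $c\in[y,x]$ and $c'\in[y,z]$ are points on two sides of a triangle $xyz$ at the same distance $s\le(x|z)_y$ from $y$, then $d(c,c')\le\delta$. The point of $[y,x]$ at distance $(x|z)_y$ from $y$ is the \emph{internal point} of that side; by \eqref{eq:sum} it is also at distance $(y|z)_x$ from $x$, so the three internal points are pairwise at distance at most $\delta$.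

We use the following consequences. Applying \eqref{eq:four} twice,
\begin{equation}\label{eq:five}
(x|z)_w\ge\min\{(x|y)_w,(y|y')_w,(y'|z)_w\}-2\delta .
\end{equation}
Each side of a triangle lies in the $\delta$-neighborhood of the union of the other two, and, drawing a diagonal, each side of a quadrilateral lies in the $2\delta$-neighborhood of the union of the other three; we refer to this as \emph{slimness}. Finally,
\begin{equation}\label{eq:dist}
(x|z)_y\le d(y,[x,z])\le(x|z)_y+\delta .
\end{equation}
The left inequality is the triangle inequality through a point of $[x,z]$, and the right one holds because the internal points of $[y,x]$ and $[x,z]$ are $\delta$-close.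

Three standard facts on subgroups of $G$ are needed. The orders of finite subgroups are bounded by a constant $M$. An infinite virtually cyclic group has a finite normal subgroup with quotient $\mathbb Z$ or the infinite dihedral group, so every elementary subgroup of $G$ has rank at most $M+2$. The limit set of a non-elementary subgroup $K$ in the boundary of $X$ has at least three points; since sequences converging to distinct boundary points have bounded Gromov products, this yields a number $P$ and sequences $x^n_1,x^n_2,x^n_3\in K$ with $|x_i^n|\to\infty$ and $(x_i^n|x_j^n)_1\le P$ for $i\ne j$.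

The first lemma is a local-to-global principle: a chain of long steps that does not backtrack at any corner passes, as seen from its ends, close to every corner.

\begin{lemma}\label{lem:chain}
Let $x_0,\dots,x_n\in X$ satisfy $(x_{i-1}|x_{i+1})_{x_i}\le a$ for $0<i<n$ and $d(x_i,x_{i+1})>2a+3\delta$ for $1\le i\le n-2$. Then $(x_0|x_n)_{x_i}\le a+2\delta$ for $0<i<n$.
\end{lemma}

\begin{proof}
We first show by induction that $(x_0|x_{k+1})_{x_k}\le a+\delta$ for $1\le k\le n-1$. For $k=1$ this is a hypothesis. If it holds for $k-1$, then by \eqref{eq:sum}
\[
(x_0|x_{k-1})_{x_k}=d(x_{k-1},x_k)-(x_0|x_k)_{x_{k-1}}>a+2\delta,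
\]
while \eqref{eq:four} gives $\min\{(x_{k-1}|x_0)_{x_k},(x_0|x_{k+1})_{x_k}\}\le(x_{k-1}|x_{k+1})_{x_k}+\delta\le a+\delta$. So the minimum is the second term, and the claim holds for $k$. The case $k=n-1$ is the lemma for $i=n-1$.

Let $1\le k\le n-2$. The same claim for the reversed chain gives $(x_n|x_k)_{x_{k+1}}\le a+\delta$, hence $(x_n|x_{k+1})_{x_k}>a+2\delta$ by \eqref{eq:sum}. By \eqref{eq:four}, $\min\{(x_0|x_n)_{x_k},(x_n|x_{k+1})_{x_k}\}\le(x_0|x_{k+1})_{x_k}+\delta\le a+2\delta$. So $(x_0|x_n)_{x_k}\le a+2\delta$.
\end{proof}

The second lemma describes nearest point projections to a quasiconvex set.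

\begin{lemma}\label{lem:proj}
Let $Y\subseteq G$ be $Q$-quasiconvex, and put $\alpha=Q+\delta$ and $\lambda=2\alpha+3\delta$. Let $y\in Y$ be a point of $Y$ nearest to $x\in X$.
\begin{enumerate}
\item[(a)] For every $y'\in Y$ we have $(x|y')_y\le\alpha$.
\item[(b)] If $y'\in Y$ is nearest to $x'\in X$ and $d(y,y')>\lambda$, then $(x|x')_y\le\alpha+2\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c\in[y,y']$ and $c'\in[y,x]$ be at distance $(x|y')_y$ from $y$. Then $d(c,c')\le\delta$ and $d(c,Y)\le Q$. Since $c'$ lies on a geodesic from $x$ to its nearest point $y$, the point $y$ is also nearest to $c'$. So $(x|y')_y=d(c',y)=d(c',Y)\le Q+\delta$.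

(b) By (a), $(x|y')_y\le\alpha$ and $(y|x')_{y'}\le\alpha$. Apply Lemma~\ref{lem:chain} to $x,y,y',x'$ with $a=\alpha$.
\end{proof}

The third lemma reads generators off an action on a connected graph.

\begin{lemma}\label{lem:gen}
Let a group $K$ act on a nonempty connected graph, freely on the set of vertices, and let $\Delta$ be a set of representatives of the orbits of vertices. Choose in each orbit of edges an edge of the form $\{u,gu'\}$ with $u,u'\in\Delta$ and $g\in K$. Then the elements $g$ so obtained generate $K$.
\end{lemma}

\begin{proof}
Let $K'$ be the subgroup that they generate. Let $u_0\in\Delta$ and let $y$ be adjacent to $u_0$. Then $\{u_0,y\}=\{hu,hgu'\}$ for a chosen edge $\{u,gu'\}$ and some $h\in K$. If $hu=u_0$, then $u=u_0$ and $h=1$, so $y=gu'$. If $hgu'=u_0$, then $u'=u_0$ and $h=g^{-1}$, so $y=g^{-1}u$. In both cases $y\in K'\Delta$. Translating by $K'$, we see that $K'\Delta$ is closed under adjacency, so it contains all vertices. For $h\in K$ write $hu_0=h'u$ with $h'\in K'$, $u\in\Delta$; then $u=u_0$ and $h=h'\in K'$.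
\end{proof}

\section{Branch points}\label{sec:branch}

Put $R=3\delta+1$.

\begin{definition}\label{def:br}
Let $K\le G$. An element $g\in G$ is a \emph{branch point} of $K$ if there is a finite set $A\subseteq G$ such that for every $n$ there are $x_1,x_2,x_3\in KA$ with $d(g,x_i)\ge n$ for all $i$ and $(x_i|x_j)_g\le R$ for $i\ne j$. The set of branch points of $K$ is denoted by $\operatorname{Br}(K)$.
\end{definition}

By \eqref{eq:dist}, the condition says that $g$ is near all three sides of arbitrarily large triangles with vertices in a bounded neighborhood $KA$ of $K$. The value of $R$ is dictated by Lemma~\ref{lem:center}. The set $A$ makes the definition compatible with conjugation. We have: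
\begin{itemize}
\item $\operatorname{Br}(K)$ is invariant under left multiplication by $K$;
\item if $K\le H$, then $\operatorname{Br}(K)\subseteq\operatorname{Br}(H)$;
\item $\operatorname{Br}(gKg^{-1})=g\operatorname{Br}(K)$, because $gKA=(gKg^{-1})(gA)$.
\end{itemize}

We use twice that a given point can lie in at most one of the three directions.

\begin{lemma}\label{lem:onedir}
Let $g,p,x_1,x_2,x_3\in X$ with $(x_i|x_j)_g\le R$ for $i\ne j$. Then $(x_i|p)_g\le R+\delta$ for at least two indices $i$.
\end{lemma}

\begin{proof}
If $(x_i|p)_g$ and $(x_j|p)_g$ both exceed $R+\delta$, then $(x_i|x_j)_g>R$ by \eqref{eq:four}, so $i=j$.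
\end{proof}

\begin{lemma}\label{lem:nonempty}
If $K\le G$ is non-elementary, then $\operatorname{Br}(K)\ne\emptyset$.
\end{lemma}

\begin{proof}
Take $P$ and $x_1^n,x_2^n,x_3^n\in K$ as in Section~\ref{sec:prelim}. Let $g_n\in G$ be within distance $1$ of an internal point of a geodesic triangle with vertices $x^n_1,x^n_2,x^n_3$. Then $g_n$ is within $\delta+1$ of all three sides, so $(x^n_i|x^n_j)_{g_n}\le\delta+1\le R$ for $i\ne j$ by \eqref{eq:dist}. By Lemma~\ref{lem:onedir} with $p=1$ there are $i\ne j$ with $(x^n_i|1)_{g_n},(x^n_j|1)_{g_n}\le R+\delta$. By \eqref{eq:sum}, $(x^n_i|g_n)_1$ and $(x^n_j|g_n)_1$ are at least $|g_n|-R-\delta$, and \eqref{eq:four} gives $P\ge(x_i^n|x_j^n)_1\ge|g_n|-R-2\delta$. So the sequence $g_n$ is bounded, some $g$ equals $g_n$ for infinitely many $n$, and $g\in\operatorname{Br}(K)$ with $A=\{1\}$.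
\end{proof}

In a tree, the median of three branch points of $T_K$, if it differs from them, is again a branch point. The coarse version must return the same constant $R$ that it starts from.

\begin{lemma}\label{lem:center}
Let $b_1,b_2,b_3\in\operatorname{Br}(K)$ and $p\in G$. If $d(p,b_i)>7\delta+2$ for all $i$ and $(b_i|b_j)_p\le\delta+1$ for $i\ne j$, then $p\in\operatorname{Br}(K)$.
\end{lemma}

\begin{proof}
Let $A_i$ be a finite set as in Definition~\ref{def:br} for $b_i$, and let $n$ be given. Among three points of $KA_i$ at distance at least $n+d(p,b_i)$ from $b_i$ with pairwise products at most $R$ at $b_i$, Lemma~\ref{lem:onedir} provides one, $u_i$, with $(u_i|p)_{b_i}\le R+\delta=4\delta+1$. Then $d(p,u_i)\ge n$, and $(u_i|b_i)_p=d(p,b_i)-(u_i|p)_{b_i}>3\delta+1$. For $i\ne j$, \eqref{eq:five} gives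
\[
\min\{(b_i|u_i)_p,(u_i|u_j)_p,(u_j|b_j)_p\}\le(b_i|b_j)_p+2\delta\le3\delta+1,
\]
so $(u_i|u_j)_p\le3\delta+1=R$. Thus $p\in\operatorname{Br}(K)$ with the set $A_1\cup A_2\cup A_3$.
\end{proof}

We come to Step~2. By Lemma~\ref{lem:gen} it suffices to build a connected $K$-invariant graph on $\operatorname{Br}(K)$ with few orbits of edges. Joining nearby branch points is not enough, since there can be arbitrarily long stretches without branching, like the long arcs of $K\backslash T_K$. So we also join each branch point to the next branch point in each direction.

\begin{proposition}\label{prop:rank}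
Let $\rho=7\delta+4$ and $K\le G$. If $\operatorname{Br}(K)$ is nonempty and consists of at most $k$ orbits of $K$, then $\operatorname{rank}(K)\le2k\,|B(\rho)|$.
\end{proposition}

\begin{proof}
For $b\in\operatorname{Br}(K)$ and $x\in G$ with $d(b,x)=\rho$, let $N(b,x)$ be the set of $c\in\operatorname{Br}(K)$ such that some geodesic from $b$ to $c$ passes through $x$. If $N(b,x)\ne\emptyset$, choose a point $\operatorname{next}(b,x)\in N(b,x)$ nearest to $b$. Since $N(hb,hx)=hN(b,x)$ for $h\in K$ and $K$ acts freely on the pairs $(b,x)$, the choice can be made $K$-equivariantly. Let $\mathcal G$ be the graph with vertex set $\operatorname{Br}(K)$ whose edges are the pairs $\{b,b'\}$ with $0<d(b,b')\le\rho$ and the pairs $\{b,\operatorname{next}(b,x)\}$. For fixed $b$ there are at most $|B(\rho)|$ choices of $b'$ and at most $|B(\rho)|$ choices of $x$, so $\mathcal G$ has at most $2k|B(\rho)|$ orbits of edges. It remains to show that $\mathcal G$ is connected.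

Suppose not, and choose $b,b'$ in different components with $d(b,b')$ minimal. Then $d(b,b')>\rho$. Fix a geodesic $[b,b']$, and let $x$ be its vertex at distance $\rho$ from $b$. Since $b'\in N(b,x)$, the point $c=\operatorname{next}(b,x)$ is defined, satisfies $d(b,c)\le d(b,b')$, and lies in the component of $b$. We show that $d(c,b')<d(b,b')$, which contradicts minimality.

Let $s=(c|b')_b$, so that
\begin{equation}\label{eq:cb}
d(c,b')=d(b,c)+d(b,b')-2s .
\end{equation}
Since $d(c,b')\le d(c,x)+d(x,b')=d(b,c)+d(b,b')-2\rho$, we have $s\ge\rho$. Let $p$ be the vertex of $[b,b']$ with $d(b,p)=\lfloor s\rfloor\ge\rho$. There are three cases.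

If $d(p,c)\le7\delta+2$, then $d(c,b')\le7\delta+2+d(b,b')-\lfloor s\rfloor<d(b,b')$.

If $d(p,b')\le7\delta+2$, then $d(b,c)\le d(b,b')\le s+7\delta+2$, and \eqref{eq:cb} gives $d(c,b')\le d(b,b')+7\delta+2-s<d(b,b')$.

Otherwise $p$ is at distance more than $7\delta+2$ from each of $b,c,b'$. It is within $1$ of the internal point of the side $[b,b']$ of a triangle $bcb'$, hence within $\delta+1$ of all three sides, and the pairwise products of $b,c,b'$ at $p$ are at most $\delta+1$ by \eqref{eq:dist}. Lemma~\ref{lem:center} gives $p\in\operatorname{Br}(K)$. The segment of $[b,b']$ from $b$ to $p$ contains $x$, so $p\in N(b,x)$ and $d(b,c)\le d(b,p)\le s$ by the choice of $c$. Now \eqref{eq:cb} gives $d(c,b')\le d(b,b')-s<d(b,b')$.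
\end{proof}

Step~3 is the following statement, whose proof occupies Sections~\ref{sec:models} to~\ref{sec:near}.

\begin{proposition}\label{prop:key}
For every $r$ there are $n(r)$ and $k(r)$, depending only on $r$ and $G$, such that if $H\le G$ is non-elementary, generated by $r$ elements and $n(r)$-locally quasiconvex, then $\operatorname{Br}(H)$ consists of at most $k(r)$ orbits of $H$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}, assuming Proposition~\ref{prop:key}]
Put $C_G=2|B(\rho)|$. For part (a) of Theorem~\ref{thm:strong}, let $g$ run over a set of representatives of the double cosets for which $K_g=H_1\cap gH_2g^{-1}$ is non-elementary. If there is such a $g$, then $H_1$ and $H_2$ are non-elementary and Proposition~\ref{prop:key} applies to them. We have $\operatorname{Br}(K_g)\subseteq\operatorname{Br}(H_1)\cap g\operatorname{Br}(H_2)$, so we can assign to $b\in\operatorname{Br}(K_g)$ the class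
\[
(H_1b,\;H_2g^{-1}b)\in\big(H_1\backslash\operatorname{Br}(H_1)\big)\times\big(H_2\backslash\operatorname{Br}(H_2)\big).
\]
Suppose that $b\in\operatorname{Br}(K_g)$ and $b'\in\operatorname{Br}(K_{g'})$ have the same class: $b'=h_1b$ and $g'^{-1}b'=h_2g^{-1}b$ with $h_i\in H_i$. Then $g'^{-1}h_1=h_2g^{-1}$, that is, $g'=h_1gh_2^{-1}$. So $g'=g$, as both represent the same double coset; then $h_1=gh_2g^{-1}\in K_g$, and $b'\in K_gb$. Therefore
\[
\sum_g|K_g\backslash\operatorname{Br}(K_g)|\le k(r_1)k(r_2).
\]
Each term is at least $1$ by Lemma~\ref{lem:nonempty}, which bounds the number of double cosets, and $\operatorname{rank}(K_g)\le C_G|K_g\backslash\operatorname{Br}(K_g)|$ by Proposition~\ref{prop:rank}, which bounds the sum of the ranks. Elementary intersections have rank at most $M+2$.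

For part (b) let $K=\bigcap_iH_i$. The map $K\backslash\operatorname{Br}(K)\to\prod_iH_i\backslash\operatorname{Br}(H_i)$ is injective: if $b'=h_ib$ with $h_i\in H_i$ for all $i$, then every $h_i$ equals $b'b^{-1}$, which therefore lies in $K$. Lemma~\ref{lem:nonempty} and Proposition~\ref{prop:rank} give the bound.

Theorem~\ref{thm:main} follows from (a) by looking at the double coset of $1$, with $r=\max\{M+2,\,C_Gk(r_1)k(r_2)\}$.
\end{proof}

For $r\le1$ Proposition~\ref{prop:key} is vacuous, and we put $n(r)=k(r)=1$. From now on $r\ge2$ is fixed, and $H\le G$ is a non-elementary subgroup generated by $r$ elements.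

\section{Thick pairs and models}\label{sec:models}

\subsection*{Thick pairs}
Local quasiconvexity gives each finitely generated subgroup of $H$ its own quasiconvexity constant, with no uniformity. Uniformity comes from finiteness: we keep the pieces so tightly connected that only finitely many of them exist up to translation.

\begin{definition}
Let $\tau\ge1$ be an integer, $U\le G$ a subgroup and $Y\subseteq G$ a nonempty $U$-invariant set. We say that $Y$ is \emph{connected at scale $\tau$} if the graph on $Y$ that joins distinct points at distance at most $\tau$ is connected. The pair $(U,Y)$ is \emph{$\tau$-thick} if $Y$ is connected at scale $\tau$ and consists of at most $\tau$ orbits of $U$.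
\end{definition}

A $\tau$-thick pair is $\tau'$-thick for all $\tau'\ge\tau$, and $G$ acts on $\tau$-thick pairs by $g(U,Y)=(gUg^{-1},gY)$.

\begin{lemma}\label{lem:thick}
Let $\tau\ge1$.
\begin{enumerate}
\item[(a)] Up to the action of $G$ there are finitely many $\tau$-thick pairs $(U,Y)$, and in each of them $U$ is generated by at most $|B(2\tau^2)|$ elements.
\item[(b)] There is an integer $Q_\tau$, depending only on $\tau$ and $G$, such that $Y$ is $Q_\tau$-quasiconvex for every $\tau$-thick pair $(U,Y)$ with $U$ quasiconvex.
\item[(c)] If $(U,Y)$ is $\tau$-thick and $U$ is finite, then $\operatorname{diam}Y\le M\tau^2$.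
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Translate so that $1\in Y$. We choose representatives $y_1=1,y_2,\dots,y_q$ of the orbits, $q\le\tau$, one at a time: if $U\{y_1,\dots,y_i\}\ne Y$, connectedness gives a point outside this set within $\tau$ of a point in it, and after translating by $U$ we get $y_{i+1}$ in a new orbit within $\tau$ of one of $y_1,\dots,y_i$. Thus $|y_i|\le(\tau-1)\tau$. By Lemma~\ref{lem:gen}, $U$ is generated by elements $g$ with $d(y_i,gy_j)\le\tau$ for some $i,j$, and these satisfy $|g|\le|y_i|+\tau+|y_j|\le2\tau^2$. So $U$ is generated by a subset of $B(2\tau^2)$, and $Y=U\{y_1,\dots,y_q\}$ with $y_i\in B(\tau^2)$.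

(b) By slimness of quadrilaterals, a set at finite Hausdorff distance from a quasiconvex set is quasiconvex. Since $Y$ is a finite union of sets $Uy$, it is at finite Hausdorff distance from $U$, so it is quasiconvex if $U$ is. Likewise $gUg^{-1}$ is at finite Hausdorff distance from $gU$, so quasiconvexity of $U$ is invariant under the action of $G$ on pairs, and so is the quasiconvexity constant of $Y$. Take the maximum over the finitely many classes in (a) with $U$ quasiconvex.

(c) The set $Y$ has at most $M\tau$ points and is connected at scale $\tau$.
\end{proof}

\subsection*{Models}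
Recall that a group $\Gamma$ acts on a tree $T$ \emph{without inversions} if every element that preserves an edge fixes both its ends; equivalently, $T$ has an invariant orientation. Then $\Gamma\backslash T$ is a connected graph, possibly with loops and multiple edges. We write $\Gamma_v$, $\Gamma_e$ for stabilizers.

\begin{definition}\label{def:model}
A \emph{model} of $H$ is a quadruple $\mathfrak S=(\Gamma,\Phi,T,Y)$, where
\begin{itemize}
\item $\Gamma$ is a group generated by $r$ elements and $\Phi\colon\Gamma\to H$ is a surjective homomorphism;
\item $T$ is a tree on which $\Gamma$ acts without inversions, with finite quotient graph and finite edge stabilizers, and $\Phi$ is injective on every vertex stabilizer;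
\item $Y$ assigns to each vertex $v$ of $T$ a nonempty set $Y_v\subseteq G$, the \emph{piece} at $v$, such that $Y_{\gamma v}=\Phi(\gamma)Y_v$ for all $\gamma\in\Gamma$.
\end{itemize}
The model is \emph{$\tau$-thick} if all pairs $(\Phi(\Gamma_v),Y_v)$ are $\tau$-thick.
\end{definition}

We let $\Gamma$ act on $X$ through $\Phi$ and write $\gamma x$ for $\Phi(\gamma)x$. As $\Phi$ is injective on vertex stabilizers, edge stabilizers and finite vertex stabilizers have order at most $M$. The \emph{number of edges of $\mathfrak S$} means the number of edges of $\Gamma\backslash T$; a model with $q$ edges has at most $q+1$ orbits of vertices. An edge of $T$ is a \emph{loop} if its ends lie in one orbit. A \emph{half-edge} is a pair $h=(e,v)$ with $v$ an end of $e$; its stabilizer is $\Gamma_h=\Gamma_e$, and the two half-edges of $e$ lie in different orbits because there are no inversions. We let $\operatorname{val}(v)$ be the number of $\Gamma_v$-orbits of half-edges at $v$, which is the valence of the image of $v$ in $\Gamma\backslash T$.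

The \emph{length} of an edge $e$ with ends $v,w$ is the integer $\ell(e)=d(Y_v,Y_w)$. We attach three numbers to $\mathfrak S$:
\[
L(\mathfrak S)=\sum_e\frac{\ell(e)}{|\Gamma_e|},\qquad
\beta(\mathfrak S)=\sum_e\frac1{|\Gamma_e|}-\sum_{v:\,|\Gamma_v|<\infty}\frac1{|\Gamma_v|},
\]
where the sums are over representatives of the $\Gamma$-orbits, and $\iota(\mathfrak S)$, the number of orbits of vertices with infinite stabilizer. Both $L$ and $\beta$ lie in $\frac1{M!}\mathbb Z$, and $L\ge0$.

\begin{example}\label{ex:rose}
Let $\Gamma$ be free on $r$ letters, mapped by $\Phi$ to generators of $H$, let $T$ be the Cayley tree of $\Gamma$, and $Y_\gamma=\{\Phi(\gamma)\}$. This model is $1$-thick, its quotient graph is the rose with $r$ petals, $L$ is the sum of the lengths of the generators, $\beta=r-1$ and $\iota=0$.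
\end{example}

When all stabilizers are trivial, $\beta$ is the left side of \eqref{eq:euler}. When all edge stabilizers are trivial, $\Gamma$ is the free product of the vertex groups and a free group, and the additivity of rank under free products gives $\beta\le r-1$. For finite edge stabilizers we bound $\beta$ by a dimension count in which a finite group $C$ contributes $1/|C|$ and an infinite group contributes $0$, exactly as in the definition of $\beta$.

We recall what is needed. Let $\ell^2=\ell^2(\Gamma)$, with the commuting left and right translation actions of $\Gamma$, and let $\varepsilon\in\ell^2$ be the characteristic function of $1$. For a closed subspace $V\subseteq(\ell^2)^q$ invariant under the right action, the \emph{von Neumann dimension} is $\dim V=\sum_{i=1}^q\langle\pi_V\varepsilon_i,\varepsilon_i\rangle$, where $\pi_V$ is the orthogonal projection onto $V$ and $\varepsilon_i$ is $\varepsilon$ placed in the $i$-th coordinate. It is additive under orthogonal sums, monotone under inclusion, $\dim(\ell^2)^q=q$, and if $\Theta\colon V\to W$ is a bounded linear map between such spaces that commutes with the right action, then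 $\dim V=\dim\ker\Theta+\dim\overline{\Theta(V)}$. In particular $\dim V\le\dim\ker\Theta+\dim W$. For $C\le\Gamma$ let $(\ell^2)^C$ be the space of vectors fixed by the left action of $C$; it is invariant under the right action. If $C$ is finite, the projection onto it is $\frac1{|C|}\sum_{c\in C}c$, so $\dim(\ell^2)^C=1/|C|$. If $C$ is infinite, a fixed vector is constant on infinite cosets, so $(\ell^2)^C=0$.

\begin{lemma}\label{lem:beta}
Every model satisfies $\beta(\mathfrak S)\le r$.
\end{lemma}

\begin{proof}
Fix an invariant orientation of $T$, and let $V=\bigoplus_e(\ell^2)^{\Gamma_e}$ and $W=\bigoplus_v(\ell^2)^{\Gamma_v}$, with $e$ and $v$ running over representatives of the orbits. Then $\beta=\dim V-\dim W$. An element $(f_e)\in V$ extends uniquely to a function $f$ on the edges of $T$ with both orientations such that $f(\gamma e)=\gamma f(e)$ and $f(\bar e)=-f(e)$, where $\bar e$ is $e$ with the opposite orientation. Fix a vertex $v_0$, let $\varphi_f(v)$ be the sum of $f$ along the oriented path from $v_0$ to $v$, and put $z_f(\gamma)=\varphi_f(\gamma v_0)$. Going from $v_0$ to $\gamma v$ via $\gamma v_0$ changes the path only by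 backtracking, which cancels, so
\[
\varphi_f(\gamma v)=z_f(\gamma)+\gamma\varphi_f(v),\qquad\text{and in particular}\qquad z_f(\gamma\gamma')=z_f(\gamma)+\gamma z_f(\gamma').
\]
Let $\Theta\colon V\to(\ell^2)^r$ send $f$ to the values of $z_f$ on $r$ generators of $\Gamma$. Each value is a fixed finite sum of terms $\pm\gamma f_e$, so $\Theta$ is bounded and commutes with the right action, and $\dim V\le\dim\ker\Theta+r$.

Let $f\in\ker\Theta$. By the second identity, $z_f(1)=0$, $z_f(\gamma^{-1})=-\gamma^{-1}z_f(\gamma)$, and the set where $z_f$ vanishes is a subgroup; so $z_f=0$. By the first identity $\varphi_f$ is equivariant, and in particular $\varphi_f(v)\in(\ell^2)^{\Gamma_v}$. So $f\mapsto(\varphi_f(v))_v$ is a bounded map $\ker\Theta\to W$ commuting with the right action. It is injective: if $\varphi_f$ vanishes on the representatives, it vanishes everywhere, and $f(e)$ is the difference of the values of $\varphi_f$ at the ends of $e$. Hence $\dim\ker\Theta\le\dim W$, and $\beta=\dim V-\dim W\le r$.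
\end{proof}

This is the only place, apart from Example~\ref{ex:rose}, where the number of generators of $H$ is used.

\section{Moves on models}\label{sec:moves}

\subsection*{Normalization}
A bound on $\beta$ does not bound the number of edges, since one can subdivide edges or attach hairs. After removing these, it does. Put $E=6Mr$.

\begin{lemma}\label{lem:normal}
Every model satisfies $\beta(\mathfrak S)\ge0$. A $\tau$-thick model with $q$ edges can be changed, keeping $\Gamma,\Phi,\beta,\iota$, into a $\tau$-thick model with at most $E$ edges, in such a way that $L$ increases by at most $qM\tau^2$.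
\end{lemma}

\begin{proof}
Perform the following two moves as long as possible.

\emph{Pruning.} Suppose that $\operatorname{val}(v)=1$ and $\Gamma_v=\Gamma_e$ for an edge $e$ at $v$. Then $e$ is the only edge of $T$ at $v$, and it is not a loop. Erase the orbits of $v$ and $e$. The terms $1/|\Gamma_e|$ and $-1/|\Gamma_v|$ in $\beta$ cancel, and $L$ does not increase.

\emph{Merging.} Suppose that $\operatorname{val}(v)=2$, that the two orbits of half-edges at $v$ belong to edges $e_1,e_2$ in different $\Gamma$-orbits, and that $\Gamma_v=\Gamma_{e_1}=\Gamma_{e_2}$. Then $e_1,e_2$ are the only edges of $T$ at $v$, and they are not loops. Replace $e_1\cup e_2$ by a single edge, equivariantly. An element preserving $e_1\cup e_2$ fixes $v$, so it fixes $e_1$ and $e_2$; thus there is no inversion and the new edge has stabilizer $\Gamma_v$. In $\beta$, the terms $2/|\Gamma_v|-1/|\Gamma_v|$ are replaced by $1/|\Gamma_v|$. The new edge has length at most $\ell(e_1)+\operatorname{diam}Y_v+\ell(e_2)$, so in a $\tau$-thick model $L$ increases by at most $M\tau^2$, by Lemma~\ref{lem:thick}(c).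

Each move lowers the number of edges by one, removes only a vertex with finite stabilizer, and leaves the other stabilizers and pieces unchanged. So there are at most $q$ moves, and $\beta$, $\iota$ and thickness are preserved.

Consider a model in which no move is possible. If it has no edge, then $T$ is a point, $\Gamma\cong H$ is infinite, and $\beta=0$. Otherwise $\operatorname{val}(v)\ge1$ for all $v$. Distribute $\beta$ over the vertices, as in \eqref{eq:euler}: put
\[
\kappa(v)=\sum_h\frac1{2|\Gamma_h|}-\frac1{|\Gamma_v|},
\]
where $h$ runs over the orbits of half-edges at $v$ and the last term is $0$ for infinite $\Gamma_v$. Then $\beta=\sum_v\kappa(v)$. We estimate $\kappa(v)$.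
\begin{itemize}
\item If $\Gamma_v$ is infinite, then $\kappa(v)\ge\operatorname{val}(v)/2M$.
\item If $\Gamma_v$ is finite and $\operatorname{val}(v)=1$, then $|\Gamma_h|\le|\Gamma_v|/2$ since no pruning is possible, so $\kappa(v)\ge0$.
\item Let $\Gamma_v$ be finite and $\operatorname{val}(v)=2$. If both half-edge groups equal $\Gamma_v$, then, since no merging is possible, both half-edges come from one loop. Then $\Gamma\backslash T$ is this loop, $T$ is a line with finite vertex stabilizers, and $\Gamma$ is virtually cyclic, so that $H$ is elementary, which is excluded. So one half-edge group has order at most $|\Gamma_v|/2$, and $\kappa(v)\ge(1+\frac12-1)/|\Gamma_v|\ge1/2M=\operatorname{val}(v)/4M$.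
\item If $\Gamma_v$ is finite and $\operatorname{val}(v)\ge3$, then $\kappa(v)\ge(\operatorname{val}(v)/2-1)/|\Gamma_v|\ge\operatorname{val}(v)/6M$.
\end{itemize}
Hence $\beta\ge0$, and $\sum_{\operatorname{val}(v)\ge2}\operatorname{val}(v)\le6M\beta\le E$ by Lemma~\ref{lem:beta}. If $\Gamma\backslash T$ has more than one edge, then by connectedness every edge has an end of valence at least $2$, so the number of edges is at most $E$. The moves and the estimates of $\kappa$ do not use thickness, so $\beta\ge0$ holds for every model.
\end{proof}

\subsection*{Complexity}
The \emph{complexity} of a model is $c(\mathfrak S)=(\beta,\iota)$, ordered by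
\[
(\beta,\iota)<(\beta',\iota')\iff\beta<\beta',\ \text{ or }\ \beta=\beta'\text{ and }\iota>\iota'.
\]
The invariant $\iota$ is needed because a collapse can preserve $\beta$: merging the two vertices of $\mathbb Z/2*\mathbb Z/2$ into one vertex with infinite dihedral stabilizer removes the terms $1-\frac12-\frac12=0$. By Lemmas~\ref{lem:beta} and~\ref{lem:normal}, the complexity of a model with at most $E$ edges lies in the finite set $\big(\frac1{M!}\mathbb Z\cap[0,r]\big)\times\{0,\dots,E+1\}$. We list this set as $c_0>c_1>\dots>c_N$; the number $N$ depends only on $r$ and $G$.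

\subsection*{Collapses}
An edge $f$ of $T$ is \emph{inessential} if it is not a loop and $\Gamma_f$ equals the stabilizer of one of its ends; otherwise it is \emph{essential}. Collapsing an inessential edge only absorbs one end into the other; it costs some length. Collapsing an essential edge creates a larger vertex group and a thicker piece, but lowers the complexity.

\begin{lemma}\label{lem:collapse}
Let $\mathfrak S$ be a $\tau$-thick model with $q\le E$ edges, let $D'\ge1$ be an integer, and let $f$ be an edge of $T$ with $\ell(f)<D'$.
\begin{enumerate}
\item[(a)] If $f$ is inessential, there is a $\tau$-thick model $\mathfrak S'$ with $q-1$ edges, $c(\mathfrak S')=c(\mathfrak S)$ and $L(\mathfrak S')\le L(\mathfrak S)+2E(D'+M\tau^2)$.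
\item[(b)] If $f$ is essential, there is a $\max(2\tau,D')$-thick model $\mathfrak S'$ with $q-1$ edges and $c(\mathfrak S')<c(\mathfrak S)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v,w$ be the ends of $f$, let $Z$ be the component containing $f$ of the union of the edges in $\Gamma f$, and let $P\le\Gamma$ be the stabilizer of $Z$; it contains $\Gamma_v$ and $\Gamma_w$. If $\eta f\subseteq Z$, then $\eta Z=Z$, so the edges of $Z$ form the orbit $Pf$ and the vertices of $Z$ form the set $Pv\cup Pw$. Let $T_f$ be the tree obtained from $T$ by collapsing each translate of $Z$ to a point, and let $v'$ be the image of $Z$, with stabilizer $P$. The edges of $T_f$ are the edges of $T$ outside $\Gamma f$, with the same stabilizers and the same invariant orientation, and the vertices outside $\Gamma v'$ keep their stabilizers.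

(a) Say $\Gamma_f=\Gamma_w$. If $\eta f$ contains $w$, then $\eta w=w$ because $f$ is not a loop, so $\eta f=f$. Thus each vertex of $\Gamma w$ lies on exactly one edge of $\Gamma f$, so $Z$ is a star with center $v$, and $P=\Gamma_v$. Put $Y_{\gamma v'}=Y_{\gamma v}$ and keep the other pieces. This is a $\tau$-thick model with the same $\Gamma$ and $\Phi$. The terms $1/|\Gamma_f|$ and $-1/|\Gamma_w|$ in $\beta$ cancel, and $\iota$ is unchanged since $\Gamma_w$ is finite. An edge with an end at $w$ now has the piece $Y_v$ in place of $Y_w$ there, which lengthens it by at most $\ell(f)+\operatorname{diam}Y_w\le D'+M\tau^2$. There are at most $2E$ orbits of half-edges.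

(b) Now $\Phi$ need not be injective on $P$, and we have to change $\Gamma$. Let $U=\Phi(P)$, let $\mathcal N$ be the normal closure in $\Gamma$ of $\ker(\Phi|_P)$, and put $\Gamma'=\Gamma/\mathcal N$ and $T'=\mathcal N\backslash T_f$. For a group acting without inversions on a tree, the fundamental group of the quotient graph is the quotient of the group by the normal subgroup generated by the vertex stabilizers \cite[I.5.4]{Serre}. The group $\mathcal N$ is generated by conjugates of elements of $P$, which fix vertices of $T_f$; so $T'$ is a tree. The invariant orientation descends, so $\Gamma'$ acts on $T'$ without inversions, and $\Gamma'\backslash T'=\Gamma\backslash T_f$ has $q-1$ edges. The group $\Gamma'$ is generated by $r$ elements, and since $\mathcal N\le\ker\Phi$, the map $\Phi$ induces a surjection $\Phi'\colon\Gamma'\to H$.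

Let $u$ be a vertex or an edge of $T_f$ with stabilizer $\Gamma_u$. The stabilizer of its image in $T'$ is $\Gamma_u\mathcal N/\mathcal N\cong\Gamma_u/(\Gamma_u\cap\mathcal N)$. We claim that $\Gamma_u\cap\mathcal N=\Gamma_u\cap\ker\Phi$. For $u\in\Gamma v'$ this holds because $\ker(\Phi|_P)\le\mathcal N\le\ker\Phi$ and both groups are normal; for all other $u$, both sides are trivial. So $\Phi'$ is injective on vertex stabilizers, the stabilizer of the image of $v'$ is isomorphic to $U$, and all other vertex and edge stabilizers are unchanged up to isomorphism.

Let $Y_{\gamma v'}$ be the union of the pieces $Y_u$ over the vertices $u$ of $\gamma Z$, and keep the other pieces. This assignment is equivariant, and it descends to $T'$ because $\Phi(\mathcal N)=1$. The piece $Y_{v'}=U(Y_v\cup Y_w)$ has at most $2\tau$ orbits of $U$. It is connected at scale $\max(\tau,D')$, because $Z$ is connected, each $Y_u$ is connected at scale $\tau$, and each edge of $Z$ has length less than $D'$. So the new model $\mathfrak S'$ is $\max(2\tau,D')$-thick.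

It remains to compare complexities. Let $C=\Gamma_f$, and write $1/|J|=0$ for an infinite group $J$. The group $U$ contains copies of $\Gamma_v$ and $\Gamma_w$, so it is infinite if one of them is. We have $\beta(\mathfrak S')-\beta(\mathfrak S)=\mu-1/|U|$, where
\[
\mu=-\frac1{|C|}+\frac1{|\Gamma_v|}+\frac1{|\Gamma_w|}\ \text{ if $f$ is not a loop},\qquad \mu=-\frac1{|C|}+\frac1{|\Gamma_v|}\ \text{ if $f$ is a loop}.
\]
Suppose first that $\Gamma_v$ or $\Gamma_w$ is infinite. If both are (which is the case for a loop), then $\mu=-1/|C|<0$. If only $\Gamma_v$ is, then $f$ is not a loop, $C\ne\Gamma_w$ because $f$ is essential, and $\mu=-1/|C|+1/|\Gamma_w|<0$; the same holds with $v,w$ exchanged. So $\beta$ decreases. Suppose now that both are finite. Then $\mu\le0$: for a loop because $C\le\Gamma_v$, and otherwise because $C$ has index at least $2$ in $\Gamma_v$ and in $\Gamma_w$. If $U$ is finite, $\beta$ decreases. If $U$ is infinite, $\beta$ does not increase and $\iota$ increases by $1$. In all cases $c(\mathfrak S')<c(\mathfrak S)$.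
\end{proof}

\subsection*{Expansions}
An expansion is the inverse of an inessential collapse; it is the combinatorial form of a fold. Let $v$ be a vertex of $T$, let $e,e'$ be edges at $v$ with either $e'=e$ or $e'\notin\Gamma_ve$, and let $C\le\Gamma_v$ be a finite subgroup containing $\Gamma_e$ and $\Gamma_{e'}$. For each coset $\gamma C\in\Gamma/C$ add a vertex $\gamma p$ and an edge $\gamma f$ from $\gamma v$ to $\gamma p$, and detach the half-edges $\gamma(e,v)$ and $\gamma(e',v)$ from $\gamma v$ and attach them to $\gamma p$. This is well defined, because the half-edges $(e,v)$ and $(e',v)$ have stabilizers contained in $C$ and are either equal or in different $\Gamma$-orbits. Each new vertex lies on exactly one new edge, so the new edges form disjoint stars, and collapsing these stars gives back $T$. Hence the new graph is a tree. The group $\Gamma$ acts on it without inversions, since the ends of $f$ lie in different orbits and the half-edges of an old edge still do. We have $\Gamma_p=\Gamma_f=C$, and all other stabilizers are unchanged. Choose any nonempty $C$-invariant set as $Y_p$, and put $Y_{\gamma p}=\gamma Y_p$. The result is a model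 with the same $\Gamma,\Phi,\iota$, the same $\beta$ (the new terms are $1/|C|-1/|C|$), and one more edge.

The following example shows an edge folded with its own translate, and the reason for the weights in $L$.

\begin{example}\label{ex:fold}
Let $G=\langle a,x,y\mid a^4,\ [a^2,x]\rangle$ and $c=a^2$. This is the fundamental group of a finite graph of finite groups (one vertex group $\langle a\rangle$ of order $4$, and two loops with edge groups $\langle c\rangle$ and $1$), so it is virtually free, hence hyperbolic. Lengths can be bounded below using the map to the free group on $x,y$ that kills $a$, and computed using that $G$ is the free product of $\langle a,x\rangle$ and $\langle y\rangle$. Let $h=x^ny^n$ and $H=\langle a,hxh^{-1}\rangle$. Let $\Gamma=\mathbb Z/4*\mathbb Z$, with $\Phi$ sending the generators of the factors to $a$ and $hxh^{-1}$, act on the tree $T$ with quotient a single edge $e$ with ends $v,w$, $\Gamma_e=1$, $\Gamma_v=\mathbb Z/4$, $\Gamma_w=\mathbb Z$. Put $Y_v=\langle a\rangle$ and $Y_w=h\langle x\rangle$. Then $L=\ell(e)=2n$ and $\beta=1-\frac14$.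

Let $\sigma$ be the geodesic from $1$ to $h$ labeled $x^ny^n$. Its translate $c\sigma$ belongs to the edge $ce\ne e$. Since $cx^s=x^sc$, the two geodesics stay at distance $2$ for time $n$; then they diverge, as $d(x^ny^j,cx^ny^j)=|y^{-j}cy^j|=2j+2$. The point $x^n$, at distance $n$ from both $Y_v$ and $Y_w$, is a branch point of $H$: the points $hx^k$, $chx^k$, $ahx^k$ of $Hh$ have pairwise products at most $2$ at $x^n$, because $x^{-n}$ translates them to $y^nx^k$, $cy^nx^k$, $(x^{-n}ax^n)y^nx^k$.

Expand at $v$ with $e'=e$, $C=\langle c\rangle$ and $Y_p=\{x^n,cx^n\}$. The quotient graph becomes a path $v,f,p,e,w$ with $\ell(f)=\ell(e)=n$ and $|\Gamma_f|=2$. The branch point now lies in a piece. The sum of the lengths is still $2n$, but $L$ has dropped from $2n$ to $\frac n2+n$, and $\beta=\frac12+1-\frac14-\frac12$ is unchanged.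
\end{example}

\section{Folding long edges}\label{sec:fold}

In this section $\mathfrak S$ is a $\tau$-thick model with $\tau\ge4\delta$, and all pieces are $Q$-quasiconvex for an integer $Q$. Put
\[
\alpha=Q+\delta,\qquad\lambda=2\alpha+3\delta,\qquad s_0=\lambda+2\delta+1,\qquad\nu=|B(4\delta)|.
\]
Let $e$ be an edge with ends $v,w$. A \emph{nearest geodesic of $e$ from $v$} is a geodesic $\sigma\colon[0,\ell(e)]\to X$ with $\sigma(0)\in Y_v$ and $\sigma(\ell(e))\in Y_w$. Read backwards, it is a nearest geodesic of $e$ from $w$, and $\gamma\sigma$ is a nearest geodesic of $\gamma e$ from $\gamma v$. Since $\ell(e)=d(Y_v,Y_w)$, we have $d(\sigma(s),Y_v)=s$, and $\sigma(0)$ is a point of $Y_v$ nearest to $\sigma(s)$. The function $d(\cdot,Y_v)$ is $1$-Lipschitz, so for nearest geodesics $\sigma,\sigma'$ from $v$ of any two edges at $v$,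
\begin{equation}\label{eq:sync}
d(\sigma(s),\sigma'(s'))\le2\delta\ \Longrightarrow\ |s-s'|\le2\delta\ \Longrightarrow\ d(\sigma(s),\sigma'(s))\le4\delta,
\end{equation}
provided that $s\le\ell(e')$, where $e'$ is the edge of $\sigma'$.

Nearest geodesics are not unique and cannot be chosen invariant under $\Gamma_e$. Part (a) of the next lemma says that away from the ends they are unique up to $4\delta$. Part (b) says that an overlap of two edges, measured by a Gromov product, is a stretch on which they run $4\delta$-close.

\begin{lemma}\label{lem:travel}
\begin{enumerate}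
\item[(a)] Let $e$ be an edge at $v$ with $\ell(e)>\lambda$, and let $\sigma,\sigma'$ be nearest geodesics of $e$ from $v$. Then $d(\sigma(s),\sigma'(s))\le4\delta$ for $s_0\le s\le\ell(e)-s_0$.
\item[(b)] Let $e\ne e'$ be edges at $v$ with nearest geodesics $\sigma,\sigma'$ from $v$. Let $\alpha+2\delta<S\le\min(\ell(e),\ell(e'))$, and suppose that $(x|x')_{\sigma(0)}\ge S$ for some $x\in\sigma$, $x'\in\sigma'$. Then $d(\sigma(s),\sigma'(s))\le4\delta$ for $s_0\le s\le S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w$ be the other end of $e$, and let $\sigma$ go from $y$ to $z$ and $\sigma'$ from $y'$ to $z'$. Suppose that $d(y,y')>\lambda$. Then $(z|z')_y\le\alpha+2\delta$ by Lemma~\ref{lem:proj}(b), so $y$ is within $\alpha+3\delta$ of a geodesic $[z,z']\subseteq N_Q(Y_w)$, and $\ell(e)\le\alpha+3\delta+Q\le\lambda$, a contradiction. So $d(y,y')\le\lambda$, and by symmetry $d(z,z')\le\lambda$. For $s$ in the given range, $\sigma(s)$ is at distance at least $s_0-\lambda>2\delta$ from $[y,y']$ and from $[z,z']$. By slimness of the quadrilateral it is within $2\delta$ of $\sigma'$. Apply \eqref{eq:sync}.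

(b) Put $y=\sigma(0)$, $y'=\sigma'(0)$. Since $(x|x')_y>\alpha+2\delta$, Lemma~\ref{lem:proj}(b) gives $d(y,y')\le\lambda$. Let $s_0\le s\le S$. Thinness of the triangle $yxx'$, with the side $[y,x]$ along $\sigma$, gives $c\in[y,x']$ with $d(y,c)=s$ and $d(c,\sigma(s))\le\delta$. Since $d(c,[y,y'])\ge s-\lambda>\delta$, slimness of the triangle $yy'x'$, with the side $[y',x']$ along $\sigma'$, shows that $c$ is within $\delta$ of $\sigma'$. So $\sigma(s)$ is within $2\delta$ of $\sigma'$. Apply \eqref{eq:sync}.
\end{proof}

To fold $e$ and $e'$ we need a vertex group $C$ for the new vertex, containing the stabilizers of both edges (or, if $e'=\gamma e$ with $\gamma\in\Gamma_v$, containing $\Gamma_e$ and $\gamma$), and $C$ must be finite because it is also the group of the new edge. The generators of $C$ almost fix a long segment. A product of many generators could move the ends of the segment far, but as long as it does not, hyperbolicity makes it move the middle of the segment only by a bounded amount along the segment, and since it preserves the distance to $Y_v$ it cannot translate along it. There are few elements that almost fix a point,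 so the products stabilize early.

\begin{proposition}\label{prop:fold}
Let $t$ be an integer with $t>s_0+12\delta\nu+2\delta$, let $S=2t$, and suppose that all edges of $\mathfrak S$ have length at least $2S$. Let $e\ne e'$ be edges of $T$ at a vertex $v$ with nearest geodesics $\sigma,\sigma'$ from $v$, and suppose that $(x|x')_{\sigma(0)}\ge S$ for some $x\in\sigma$, $x'\in\sigma'$. Then an expansion produces a $\tau$-thick model $\mathfrak S'$ with one more edge, the same complexity, and
\[
L(\mathfrak S')\le L(\mathfrak S)-\frac t{2M}+8\delta .
\]
\end{proposition}

\begin{proof}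
Since $S>s_0>\lambda>\alpha+2\delta$, every edge length $\ell$ satisfies $\ell>\lambda$ and $S\le\ell-s_0$. So both parts of Lemma~\ref{lem:travel} apply on the interval $[s_0,S]$, which contains $t$. If $e'=\gamma e$ for some $\gamma\in\Gamma_v$ (case A; then $\gamma\notin\Gamma_e$), put $\mathcal A=\Gamma_e\cup\{\gamma,\gamma^{-1}\}$. If $e'\notin\Gamma_ve$ (case B), put $\mathcal A=\Gamma_e\cup\Gamma_{e'}$. In both cases $\mathcal A=\mathcal A^{-1}\subseteq\Gamma_v$.

\emph{Each $a\in\mathcal A$ moves $\sigma(s)$ by at most $12\delta$ for $s\in[s_0,S]$.} If $a\in\Gamma_e$, then $a\sigma$ is a nearest geodesic of $e$ from $v$, and the bound is $4\delta$ by part (a). In case A, $\gamma\sigma$ and $\sigma'$ are nearest geodesics of $e'$ from $v$, so $d(\sigma(s),\gamma\sigma(s))\le d(\sigma(s),\sigma'(s))+d(\sigma'(s),\gamma\sigma(s))\le8\delta$ by (b) and (a), and $\gamma^{-1}$ moves $\sigma(s)$ by the same distance as $\gamma$. If $a\in\Gamma_{e'}$, each of $d(\sigma(s),\sigma'(s))$, $d(\sigma'(s),a\sigma'(s))$, $d(a\sigma'(s),a\sigma(s))$ is at most $4\delta$.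

\emph{The group $C=\langle\mathcal A\rangle$ is finite and moves the vertex $q=\sigma(t)$ by at most $4\delta$.} Let $W_k$ be the set of products of at most $k$ elements of $\mathcal A$, and let $u\in W_k$ with $k\le\nu$. Then $u$ moves $\sigma(s_0)$ and $\sigma(S)$ by at most $12\delta\nu$. Consider a quadrilateral with opposite sides $\sigma|_{[s_0,S]}$ and $u\sigma|_{[s_0,S]}$. As $t-s_0$ and $S-t$ exceed $12\delta\nu+2\delta$, the point $q$ is farther than $2\delta$ from the two other sides, so it is within $2\delta$ of $u\sigma$. Since $u\in\Gamma_v$, the path $u\sigma$ is a nearest geodesic of $ue$ from $v$, and \eqref{eq:sync} gives $d(q,uq)\le4\delta$. The map $u\mapsto q^{-1}\Phi(u)q$ is injective on $\Gamma_v$ and sends $W_\nu$ into $B(4\delta)$, so $|W_\nu|\le\nu$. In the chain $\{1\}=W_0\subseteq W_1\subseteq\dots\subseteq W_\nu$ two consecutive terms therefore coincide, $W_k=W_{k+1}$ with $k<\nu$. Then $W_k\mathcal A\subseteq W_k$, and since $\mathcal A=\mathcal A^{-1}$ we get $C=W_k$.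

\emph{The expansion.} Expand at $v$ with the group $C$ and the piece $Y_p=Cq$, re-attaching $e$ alone in case A, and $e$ and $e'$ in case B. The piece $Y_p$ is one orbit of diameter at most $4\delta\le\tau$, so $\mathfrak S'$ is $\tau$-thick. The new edge $f$ has length at most $d(q,Y_v)=t$, so it adds at most $t/|C|$ to $L$. Edges outside $\Gamma e\cup\Gamma e'$ keep their lengths. Let $w,w'$ be the other ends of $e,e'$. Figure~\ref{fig:fold} shows the three cases.

\emph{Case A.} Only the orbit of $(e,v)$ is re-attached, and it does not contain $(e,w)$. So $e$ now joins $p$ to $w$ and has length at most $d(q,Y_w)=\ell(e)-t$. Since $\gamma\in C\setminus\Gamma_e$, we have $|C|\ge2|\Gamma_e|$, and $L$ decreases by at least $t/|\Gamma_e|-t/|C|\ge t/2M$.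

\emph{Case B1: $e$ and $e'$ lie in different $\Gamma$-orbits.} The half-edges $(e,w)$ and $(e',w')$ are in the orbit of neither $(e,v)$ nor $(e',v)$, so they are not re-attached. The new lengths are at most $\ell(e)-t$ and $d(q,\sigma'(t))+d(\sigma'(t),Y_{w'})\le\ell(e')-t+4\delta$. As $|C|\ge|\Gamma_e|$, the decrease of $L$ is at least $t/|\Gamma_e|+(t-4\delta)/|\Gamma_{e'}|-t/|C|\ge t/M-4\delta$.

\emph{Case B2: $e'=\gamma_0e$ with $\gamma_0\in\Gamma$.} Since $\gamma_0\notin\Gamma_v$, we have $\gamma_0v=w'$ and $\gamma_0w=v$. So $(e,w)=\gamma_0^{-1}(e',v)$, and $e$ now joins $p$ to $\gamma_0^{-1}p$. The paths $\gamma_0^{-1}\sigma'$ and $s\mapsto\sigma(\ell(e)-s)$ are nearest geodesics of $e$ from $w$, so $d(\gamma_0^{-1}\sigma'(t),\sigma(\ell(e)-t))\le4\delta$ by part (a). Also $d(\gamma_0^{-1}q,\gamma_0^{-1}\sigma'(t))=d(\sigma(t),\sigma'(t))\le4\delta$ and $d(q,\sigma(\ell(e)-t))=\ell(e)-2t$. Hence the new length of $e$ is at most $d(q,\gamma_0^{-1}q)\le\ell(e)-2t+8\delta$, and $L$ decreases by at least $(2t-8\delta)/|\Gamma_e|-t/|C|\ge t/M-8\delta$.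
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node at (-1,0) {A};
\draw (0,0) -- node[above] {$e$} (3,0);
\fill (0,0) circle (2pt) node[below] {$v$};
\fill (3,0) circle (2pt) node[below] {$w$};
\draw[->] (3.8,0) -- (4.8,0);
\draw[very thick] (5.6,0) -- node[above] {$f$} (7,0);
\draw (7,0) -- node[above] {$e$} (8.6,0);
\fill (5.6,0) circle (2pt) node[below] {$v$};
\fill (7,0) circle (2pt) node[below] {$p$};
\fill (8.6,0) circle (2pt) node[below] {$w$};
\node at (-1,-1.8) {B1};
\draw (0,-1.8) -- node[above] {$e$} (3,-1.3);
\draw (0,-1.8) -- node[below] {$e'$} (3,-2.3);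
\fill (0,-1.8) circle (2pt) node[below] {$v$};
\fill (3,-1.3) circle (2pt) node[right] {$w$};
\fill (3,-2.3) circle (2pt) node[right] {$w'$};
\draw[->] (3.8,-1.8) -- (4.8,-1.8);
\draw[very thick] (5.6,-1.8) -- node[above] {$f$} (7,-1.8);
\draw (7,-1.8) -- node[above] {$e$} (8.6,-1.3);
\draw (7,-1.8) -- node[below] {$e'$} (8.6,-2.3);
\fill (5.6,-1.8) circle (2pt) node[below] {$v$};
\fill (7,-1.8) circle (2pt) node[below] {$p$};
\fill (8.6,-1.3) circle (2pt) node[right] {$w$};
\fill (8.6,-2.3) circle (2pt) node[right] {$w'$};
\node at (-1,-3.8) {B2};
\draw (0,-3.8) .. controls (3.6,-2.4) and (3.6,-5.2) .. (0,-3.8);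
\node at (3,-3.8) {$e$};
\fill (0,-3.8) circle (2pt) node[below] {$v$};
\draw[->] (3.8,-3.8) -- (4.8,-3.8);
\draw[very thick] (5.6,-3.8) -- node[above] {$f$} (7,-3.8);
\draw (7,-3.8) .. controls (9,-2.6) and (9,-5) .. (7,-3.8);
\node at (8.8,-3.8) {$e$};
\fill (5.6,-3.8) circle (2pt) node[below] {$v$};
\fill (7,-3.8) circle (2pt) node[below] {$p$};
\end{tikzpicture}
\caption{The three kinds of fold, seen in the quotient graph $\Gamma\backslash T$ (other edges are omitted, and vertices drawn as distinct, other than $p$, may coincide). A new vertex $p$ and a new edge $f$ with finite stabilizer $C$ are inserted at $v$. A: an edge is folded with a translate under $\Gamma_v$; the gain comes from $|C|\ge2|\Gamma_e|$. B1: two different edges are folded. B2: the two ends of a loop are folded.}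
\label{fig:fold}
\end{figure}

If $H$ is torsion-free, then $C=1$, so case A does not occur and all weights in $L$ equal $1$.

\section{A model with long edges and no overlaps}\label{sec:optimal}

\begin{proposition}\label{prop:optimal}
There are integers $n(r)$ and $\omega(r)$, depending only on $r$ and $G$, with the following property. If $H$ is $n(r)$-locally quasiconvex, then there are a model $\mathfrak S^*$ of $H$ with at most $E$ edges and integers $\tau,Q,S\le\omega(r)$ such that, with $D=S+10\delta$:
\begin{enumerate}
\item[(i)] $\mathfrak S^*$ is $\tau$-thick, and all pieces are $Q$-quasiconvex;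
\item[(ii)] $S>Q+\delta$, and every edge has length at least $2D$;
\item[(iii)] for all edges $e\ne e'$ of $T$ at a vertex $v$, all nearest geodesics $\sigma,\sigma'$ of $e,e'$ from $v$ and all $x\in\sigma$, $x'\in\sigma'$, we have $(x|x')_{\sigma(0)}<S$.
\end{enumerate}
\end{proposition}

The idea is to minimize first the complexity, which rules out essential collapses, and then $L$, which should rule out folds. Two points need care. An essential collapse makes the model thicker, so the allowed thickness $\tau_j$ must grow as the complexity $c_j$ falls. And a model minimizing $L$ can have short inessential edges; collapsing them raises $L$ by an amount depending on what ``short'' means, the fold must gain more than this amount, and the length of the fold determines what ``short'' means. We break the circle by redefining ``short'' after each collapse, which happens at most $E$ times.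

\begin{proof}
\emph{Constants.} Let $\tau\ge4\delta$ be an integer, let $Q=Q_\tau$ be as in Lemma~\ref{lem:thick}(b), and let $s_0,\nu$ be as in Section~\ref{sec:fold}. Put $\Lambda_0=0$, and for $i=0,\dots,E$ let $t_i$ be the least integer with
\[
t_i>\max\big\{s_0+12\delta\nu+2\delta,\ 2M\big(\Lambda_i+(E+1)M\tau^2+8\delta\big)\big\},
\]
and put
\[
S_i=2t_i,\qquad D_i=S_i+10\delta,\qquad\Lambda_{i+1}=\Lambda_i+2E(2D_i+M\tau^2).
\]
Here $\Lambda_i$ will bound the increase of $L$ under the first $i$ collapses. Put $\tau^+=\max(2\tau,2D_0,\dots,2D_E)$; note that $\tau$, $Q$ and all $S_i$ are at most $\tau^+$. Define $\tau_0=4\delta$ and $\tau_{j+1}=\tau_j^+$, and let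
\[
n(r)=|B(2\tau_N^2)|,\qquad\omega(r)=\tau_{N+1},
\]
where $c_0>\dots>c_N$ is the list of complexities from Section~\ref{sec:moves}. All these numbers depend only on $r$ and $G$.

Let $H$ be $n(r)$-locally quasiconvex, and let $j\le N$. In a $\tau_j$-thick model the groups $\Phi(\Gamma_v)\le H$ are generated by at most $n(r)$ elements by Lemma~\ref{lem:thick}(a), so they are quasiconvex, and all pieces are $Q_{\tau_j}$-quasiconvex by Lemma~\ref{lem:thick}(b). This is the only use of the hypothesis on $H$.

\emph{Choice of a minimal model.} Call an index $j\le N$ \emph{realized} if there is a $\tau_j$-thick model with at most $E$ edges and complexity $c_j$. The model of Example~\ref{ex:rose} has $r\le E$ edges and is $1$-thick, so some index is realized. Let $j$ be the largest realized index, put $\tau=\tau_j$, and use the constants defined above for this $\tau$. Call a model \emph{admissible} if it is $\tau$-thick, has at most $E$ edges and has complexity $c_j$. Since $L$ takes values in $\frac1{M!}\mathbb Z_{\ge0}$, there is an admissible model $\mathfrak S_0$ whose value $L_{\min}=L(\mathfrak S_0)$ is minimal among admissible models.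

\emph{Removing short edges.} Suppose that $\mathfrak S_i$ is an admissible model with at most $E-i$ edges and $L(\mathfrak S_i)\le L_{\min}+\Lambda_i$. If all its edges have length at least $2D_i$, stop. Otherwise let $f$ be an edge with $\ell(f)<2D_i$. If $f$ were essential, Lemma~\ref{lem:collapse}(b) would give a model with at most $E$ edges and complexity $c_{j'}<c_j$, so $j'\ge j+1$, which is $\max(2\tau_j,2D_i)$-thick, hence $\tau_{j+1}$-thick, hence $\tau_{j'}$-thick; then $j'$ would be realized. So $f$ is inessential, and Lemma~\ref{lem:collapse}(a) gives an admissible model $\mathfrak S_{i+1}$ with at most $E-i-1$ edges and $L(\mathfrak S_{i+1})\le L_{\min}+\Lambda_{i+1}$. The process stops at some $i\le E$. Put $\mathfrak S^*=\mathfrak S_i$, $t=t_i$, $S=S_i$ and $D=D_i$. Then (i) and (ii) hold, as $S>s_0>Q+\delta$, and $\tau,Q,S\le\tau_{j+1}\le\omega(r)$.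

\emph{No overlaps.} Suppose that (iii) fails. All edges have length at least $2D\ge2S$, so Proposition~\ref{prop:fold} gives a $\tau$-thick model of complexity $c_j$ with at most $E+1$ edges, and Lemma~\ref{lem:normal} turns it into an admissible model with
\[
L\le L_{\min}+\Lambda_i-\frac t{2M}+8\delta+(E+1)M\tau^2<L_{\min}
\]
by the choice of $t_i$. This contradicts the minimality of $L_{\min}$.
\end{proof}

\section{Branch points are close to pieces}\label{sec:near}

Let $H$ be $n(r)$-locally quasiconvex, and let $\mathfrak S^*=(\Gamma,\Phi,T,Y)$ and $\tau,Q,S,D$ be as in Proposition~\ref{prop:optimal}; put $\alpha=Q+\delta<S$. Fix one nearest geodesic for each edge of $T$, the \emph{chosen geodesic} of the edge (no equivariance is needed). We show that the pieces and the chosen geodesics are arranged in $X$ like the vertices and edges of $T$.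

Let $v_0,e_1,v_1,\dots,e_l,v_l$ be a reduced edge path in $T$, so $e_i\ne e_{i+1}$, and let $[a_i,b_i]$ be the chosen geodesic of $e_i$, with $a_i\in Y_{v_{i-1}}$ and $b_i\in Y_{v_i}$. Let $x\in Y_{v_0}$ and $y\in Y_{v_l}$. For each $i$ let $m_i\in[a_i,b_i]$ be a point at distance at least $D$ from $a_i$ and from $b_i$; by (ii) the midpoint is such a point. Put $p_0=x$, $p_i=m_i$ for $1\le i\le l$, and $p_{l+1}=y$. We apply Lemma~\ref{lem:chain} to the points $p_i$ rather than to the endpoints $a_i,b_i$, because the jump from $b_i$ to $a_{i+1}$ inside a piece can have any length, while the points $m_i$ are far apart.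

\begin{lemma}\label{lem:path}
In this situation:
\begin{enumerate}
\item[(a)] $(p_h|p_k)_{p_i}\le4\delta$ for $0\le h<i<k\le l+1$;
\item[(b)] $d(m_i,Y_{v_i})\le d(m_i,m_k)+S$ for $1\le i<k\le l$;
\item[(c)] every geodesic $[x,y]$ lies in the $(9\delta+Q)$-neighborhood of $\bigcup_i[a_i,b_i]\cup\bigcup_iY_{v_i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $1\le i\le l$. We claim that $(m_i|p_{i+1})_{b_i}<S$ and $(m_i|p_{i-1})_{a_i}<S$. For the first inequality with $i<l$, apply (iii) at $v_i$ to the edges $e_i,e_{i+1}$, with $\sigma(0)=b_i$; for $i=l$, the point $b_l$ is nearest to $m_l$ in $Y_{v_l}\ni y$, and Lemma~\ref{lem:proj}(a) gives the bound $\alpha<S$. For the second with $i>1$, apply (iii) at $v_{i-1}$ to $e_i,e_{i-1}$, with $\sigma(0)=a_i$; for $i=1$ use Lemma~\ref{lem:proj}(a) in $Y_{v_0}\ni x$. By \eqref{eq:sum}, $(b_i|p_{i+1})_{m_i}$ and $(a_i|p_{i-1})_{m_i}$ exceed $D-S=10\delta$. By \eqref{eq:five},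
\[
\min\{(a_i|p_{i-1})_{m_i},(p_{i-1}|p_{i+1})_{m_i},(p_{i+1}|b_i)_{m_i}\}\le(a_i|b_i)_{m_i}+2\delta=2\delta,
\]
so $(p_{i-1}|p_{i+1})_{m_i}\le2\delta$. For $1\le i<l$ we have $d(b_i,m_{i+1})\ge d(m_{i+1},Y_{v_i})=d(m_{i+1},a_{i+1})\ge D$, and therefore
\begin{equation}\label{eq:mid}
d(m_i,m_{i+1})>d(m_i,b_i)+D-2S=d(m_i,b_i)-S+10\delta\ge20\delta .
\end{equation}
In the chain $p_h,\dots,p_k$ all steps other than the first and the last are of the form $m_i,m_{i+1}$, of length more than $7\delta$. Lemma~\ref{lem:chain} with $a=2\delta$ gives (a).

(b) We have $d(m_i,Y_{v_i})=d(m_i,b_i)<d(m_i,m_{i+1})+S-10\delta$ by \eqref{eq:mid}. This settles $k=i+1$. For $k>i+1$, part (a) gives $(m_i|m_k)_{m_{i+1}}\le4\delta$, so $d(m_i,m_{i+1})\le d(m_i,m_k)+8\delta$.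

(c) For $l=0$ this is the quasiconvexity of $Y_{v_0}$. Let $l\ge1$, and take the midpoints for the $m_i$. By (a) and \eqref{eq:dist} there are $m_i'\in[x,y]$ with $d(m_i,m_i')\le5\delta$ for $1\le i\le l$; put $m_0'=x$ and $m_{l+1}'=y$. The subsegments of $[x,y]$ between $m_i'$ and $m'_{i+1}$, $0\le i\le l$, have a connected union containing $x$ and $y$, so they cover $[x,y]$, whatever the order of the points $m_i'$. In the quadrilateral $m_i',p_i,p_{i+1},m'_{i+1}$ the sides $[m_i',p_i]$ and $[p_{i+1},m_{i+1}']$ have length at most $5\delta$, so by slimness the subsegment between $m_i'$ and $m_{i+1}'$ lies in $N_{7\delta}([p_i,p_{i+1}])$. For $1\le i<l$, the geodesic $[m_i,m_{i+1}]$ lies in the $2\delta$-neighborhood of $[m_i,b_i]\cup[b_i,a_{i+1}]\cup[a_{i+1},m_{i+1}]$, where the first and last segments are taken along the chosen geodesics and $[b_i,a_{i+1}]\subseteq N_Q(Y_{v_i})$. The geodesic $[x,m_1]$ lies in the $\delta$-neighborhood of $[x,a_1]\cup[a_1,m_1]$ with $[x,a_1]\subseteq N_Q(Y_{v_0})$, and $[m_l,y]$ lies in the $\delta$-neighborhood of $[m_l,b_l]\cup[b_l,y]$ with $[b_l,y]\subseteq N_Q(Y_{v_l})$.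
\end{proof}

A branch point is close to the three sides of a large triangle with corners in pieces. If it is close to no piece, then by (c) it is close to the chosen geodesics of edges on the three sides of a tripod in $T$; no edge lies on all three sides, so two different chosen geodesics come close to each other, and (b) allows this only near a piece.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\mathcal Y=\bigcup_uY_u$, the union over all vertices of $T$, and put $\theta=R+12\delta+Q$. We show that every $g\in\operatorname{Br}(H)$ satisfies $d(g,\mathcal Y)\le3\theta+D$.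

Let $A$ be a finite set as in Definition~\ref{def:br} for $g$. Fix a vertex $v_*$ of $T$ and $y_*\in Y_{v_*}$, and choose $n>R+2\delta+\max_{z\in A}d(z,y_*)$. Take $x_i=h_iz_i$ with $h_i\in H$, $z_i\in A$, $d(g,x_i)\ge n$ and $(x_i|x_j)_g\le R$ for $i\ne j$ in $\{1,2,3\}$. Put $x_i'=h_iy_*$. Then $(x_i|x_i')_g\ge d(g,x_i)-d(x_i,x_i')>R+2\delta$, and \eqref{eq:five} gives
\[
\min\{(x_i|x_i')_g,(x_i'|x_j')_g,(x_j'|x_j)_g\}\le(x_i|x_j)_g+2\delta\le R+2\delta .
\]
So $(x_i'|x_j')_g\le R+2\delta$, and $d(g,[x_i',x_j'])\le R+3\delta$ by \eqref{eq:dist}. Choose $\gamma_i\in\Gamma$ with $\Phi(\gamma_i)=h_i$ and put $u_i=\gamma_iv_*$, so that $x_i'\in Y_{u_i}$. By Lemma~\ref{lem:path}(c), for each pair $i\ne j$ the point $g$ is within $\theta$ of $\mathcal Y$, or within $\theta$ of a point $q_{ij}$ on the chosen geodesic of an edge $e_{ij}$ of the reduced path from $u_i$ to $u_j$. If the first alternative occurs for some pair, we are done. So assume the second for all three pairs.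

Let $T_i$ be the path in $T$ from the median of $u_1,u_2,u_3$ to $u_i$. The legs $T_1,T_2,T_3$ have no common edges, and the reduced path from $u_i$ to $u_j$ is $T_i\cup T_j$. So $T_1$ does not contain $e_{23}$, $T_2$ does not contain $e_{13}$, and $T_3$ does not contain $e_{12}$, and the three edges do not all lie in one leg. Two of them, $e$ and $e'$, lie in different legs $T_i$ and $T_j$; they are distinct edges of the reduced path from $u_i$ to $u_j$, and we name them so that $e$ comes first. The corresponding points $q,q'$ satisfy $d(q,q')\le2\theta$. If $q$ or $q'$ is within $D$ of an end of its chosen geodesic, then $d(g,\mathcal Y)\le\theta+D$. Otherwise we apply Lemma~\ref{lem:path}(b) to the path from $u_i$ to $u_j$, with the points $q,q'$ on $e,e'$ and midpoints on the other edges, and obtain $d(q,\mathcal Y)\le2\theta+S$. Then $d(g,\mathcal Y)\le3\theta+S\le3\theta+D$.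

There are at most $E+1$ orbits of vertices $u$ of $T$. For each, $\bigcup_\gamma Y_{\gamma u}=HY_u$ consists of at most $\tau$ orbits of $H$. So $\mathcal Y$ consists of at most $(E+1)\tau$ orbits. Every branch point has the form $yz$ with $y\in\mathcal Y$ and $z\in B(3\theta+D)$, so $\operatorname{Br}(H)$ consists of at most $(E+1)\tau|B(3\theta+D)|$ orbits. Since $\tau,Q,S\le\omega(r)$, we can take
\[
k(r)=(E+1)\,\omega(r)\,\big|B\big(3R+46\delta+4\omega(r)\big)\big| .\qedhere
\]
\end{proof}

This completes the proof of Theorems~\ref{thm:main} and~\ref{thm:strong}.

\section{Quasiconvexity is not enough}\label{sec:example}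

Recall that a finitely generated subgroup of a finitely generated group is \emph{undistorted} if the inclusion is a quasi-isometric embedding for word metrics. In a hyperbolic group, a subgroup is quasiconvex if and only if it is finitely generated and undistorted. Finitely generated subgroups of a finitely generated free group are undistorted.

\begin{proof}[Proof of Proposition~\ref{prop:example}]
By Thurston, there is a closed hyperbolic $3$-manifold that fibers over the circle with fiber a closed surface of genus $\mathfrak g\ge2$. Its fundamental group $G$ is torsion-free and hyperbolic, and $G=F\rtimes\langle t\rangle$, where $F$ is the fundamental group of the fiber. Let $\pi\colon G\to G/F=\mathbb Z$ be the projection, with $\pi(t)=1$.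

Let $1\ne f\in F$. If $f^i=t^j$, then $j=\pi(f^i)=0$, and $i=0$ because $G$ is torsion-free. In a torsion-free hyperbolic group, sufficiently high powers of two elements of infinite order without common nontrivial powers freely generate a quasiconvex free subgroup (Gromov). So for some $m\ge1$ the elements $f^m,t^m$ freely generate a quasiconvex subgroup $H_2$ of rank $2$. A finitely generated subgroup of $H_2$ is undistorted in $H_2$, and $H_2$ is undistorted in $G$, so the subgroup is undistorted, hence quasiconvex, in $G$. Thus $H_2$ is locally quasiconvex.

Let $H^{(n)}=\pi^{-1}(mn\mathbb Z)=F\rtimes\langle t^{mn}\rangle$. It has finite index in $G$, so it is quasiconvex, and its rank is at most $2\mathfrak g+1$. Since $\pi(H_2)=m\mathbb Z$, the group $H^{(n)}\cap H_2$ is the kernel of a surjection $H_2\to m\mathbb Z/mn\mathbb Z$, so it has index $n$ in $H_2$. It is the fundamental group of an $n$-sheeted cover of the rose with two petals, a graph of Euler characteristic $-n$, so its rank is $n+1$.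
\end{proof}

\begin{remark}
One sees directly which step fails for the groups $H^{(n)}$. A subgroup $H$ of finite index satisfies $HA=G$ for a finite set $A$, so $\operatorname{Br}(H)=\operatorname{Br}(G)$, and this set is all of $G$ because it is nonempty and $G$-invariant. Hence $\operatorname{Br}(H^{(n)})$ consists of $mn$ orbits, and the conclusion of Proposition~\ref{prop:key} fails. The hypothesis fails because of the finitely generated subgroup $F\le H^{(n)}$. It is not quasiconvex: otherwise $F\cap H_2$ would be finitely generated, whereas it is the kernel of $\pi|_{H_2}$, which is free on the elements $t^{mi}f^mt^{-mi}$, $i\in\mathbb Z$.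
\end{remark}

\begin{thebibliography}{9}

\bibitem{LM}
Nir Lazarovich, Zachary Munro, \emph{On intersections of locally quasiconvex subgroups}, arXiv:2608.15747 (2026).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
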